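# Hereditarily Lindelöf $\Delta$-spaces and the cardinal $\mathfrak c$

Throughout, $\omega=\{0,1,2,\dots\}$, $\mathfrak c=2^{\aleph_0}$, $o(X)$ is the number of open subsets of a space $X$, and the weight $w(X)$ is the least cardinality of a base of $X$. No separation axiom is assumed unless it is stated. A space is zero-dimensional if it has a base of clopen sets; $2^\omega$ and $\mathbb Q$ are examples. A zero-dimensional $T_2$ space is $T_3$, and even Tychonoff.

## 1. $\Delta$-spaces and lower semicontinuous majorants

**Definition 1.1.** A space $X$ is a $\Delta$-space, written $X\in\Delta$, if for every decreasing sequence $\{A_n:n<\omega\}$ of arbitrary subsets of $X$ with $\bigcap_nA_n=\emptyset$ there is a decreasing sequence $\{U_n:n<\omega\}$ of open sets with $\bigcap_nU_n=\emptyset$ and $A_n\subset U_n$ for all $n$.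

A discrete space is a $\Delta$-space: take $U_n=A_n$. An infinite indiscrete space is not. If $x_0,x_1,\dots$ are distinct points and $A_n=\{x_k:k\ge n\}$, then the only open set that contains $A_n$ is $X$.

Sequences of sets are awkward to handle, and one function can replace the whole sequence.

**Definition 1.2.** A function $g:X\to\omega$ is lsc (lower semicontinuous) if $\{x: g(x)\ge n\}$ is open for every $n<\omega$.

The main example for us is this one. Let $\mathbb Q=\{q_l:l<\omega\}$ be an injective enumeration and let $\psi(q_l)=l$. Then $\{\psi<n\}=\{q_0,\dots,q_{n-1}\}$ is finite, hence closed, so $\psi$ is lsc. It is not continuous into discrete $\omega$, because $\{\psi=0\}=\{q_0\}$ is not open.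

**Proposition 1.3.** $X\in\Delta$ if and only if for every $f:X\to\omega$ there is an lsc $g:X\to\omega$ with $f\le g$.

*Proof.* Suppose $X\in\Delta$ and $f:X\to\omega$. The sets $A_n=\{f\ge n\}$ decrease and have empty intersection, so there are open $U_n\supset A_n$ with empty intersection. Replace $U_n$ by $\bigcap_{k\le n}U_k$. This is open and still contains $A_n$, because $A_n\subset A_k\subset U_k$ for $k\le n$. Then replace $U_0$ by $X$. Now $g(x)=\max\{n:x\in U_n\}$ exists, $\{g\ge n\}=U_n$ is open, and $g\ge f$ because $x\in A_{f(x)}\subset U_{f(x)}$.

Conversely, let $A_n$ decrease with empty intersection. Then $f(x)=|\{n:x\in A_n\}|$ is finite, and $A_n=\{f\ge n+1\}$ because the sequence decreases. If $g\ge f$ is lsc, the sets $U_n=\{g\ge n+1\}$ are open, decreasing, contain $A_n$, and have empty intersection. $\square$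

Consequently $\Delta$ is hereditary: extend a function from a subspace by the value $0$, take an lsc majorant on $X$, and restrict it.

Two examples by hand. Every countable $T_1$ space $X=\{x_k:k<\omega\}$ (or finite) is a $\Delta$-space. Given $f$, put $g(x_k)=\max(f(x_k),k)$ for an injective enumeration; then $\{g<n\}\subset\{x_k:k<n\}$ is finite, hence closed. On the other hand $\mathbb R\notin\Delta$. Let $f(p/q)=q$ for fractions in lowest terms with $q\ge1$, and let $f=0$ on the irrationals. If $g\ge f$ were lsc, the closed sets $\{g\le n\}$ would cover $\mathbb R$, so by the Baire category theorem one of them would contain an interval $I$. Then $f\le n$ on $I$, although $I$ contains fractions with arbitrarily large denominators.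

## 2. Hereditary Lindelöfness and right-separated sequences

**Definition 2.1.** A space $X$ is hereditarily Lindelöf (HL) if for every $Y\subset X$, every family of open sets covering $Y$ has a countable subfamily covering $Y$.

Every second countable space is HL, for instance $\mathbb R$ and all its subspaces. An uncountable discrete space is not HL.

**Definition 2.2.** A sequence $(x_\gamma)_{\gamma<\theta}$ of points, where $\theta$ is an infinite cardinal, is right-separated of type $\theta$ if there are open $U_\gamma\ni x_\gamma$ with $x_{\gamma'}\notin U_\gamma$ whenever $\gamma<\gamma'<\theta$.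

In the order topology on $\omega_1$ the points $x_\gamma=\gamma$ with $U_\gamma=[0,\gamma]$ form such a sequence of type $\omega_1$. The points of a right-separated sequence are always distinct.

**Proposition 2.3.** $X$ is not HL if and only if there is a right-separated sequence $(x_\gamma)_{\gamma<\omega_1}$ in $X$. In that case the witnesses $U_\gamma$ can be taken from any given base.

*Proof.* Given such a sequence with witnesses $U_\gamma$, let $Y=\{x_\gamma:\gamma<\omega_1\}$. The family $\{U_\gamma\}$ covers $Y$. A countable subfamily has all its indices at most some $\delta<\omega_1$, and it misses $x_{\delta+1}$. So $X$ is not HL.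

Conversely, let an open family $\mathcal U$ cover $Y$ with no countable subcover. Choose recursively, for $\gamma<\omega_1$, a point $x_\gamma\in Y\setminus\bigcup_{\gamma'<\gamma}U_{\gamma'}$ and a set $U_\gamma\in\mathcal U$ with $x_\gamma\in U_\gamma$. Shrinking $U_\gamma$ to a basic set around $x_\gamma$ keeps all requirements. $\square$

Passing to an uncountable subset of the indices, in the induced order, preserves the property. We call this thinning out.

## 3. Can a hereditarily Lindelöf $\Delta$-space have $\mathfrak c$ points?

The two properties pull against each other. A discrete space of size $\mathfrak c$ is a $\Delta$-space but not HL: it has enough open sets to majorize everything, and far too many for HL. The line $\mathbb R$ is HL of size $\mathfrak c$ but not a $\Delta$-space. The problem asks whether both can hold at size $\mathfrak c$. In the words of I. Juhász, J. van Mill, L. Soukup and Z. Szentmiklóssy, "Some new results on $\Delta$-spaces", arXiv:2510.04242 (2025):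

*Does every ($T_2$ or $T_3$) hereditary Lindelöf $\Delta$-space have cardinality $<\mathfrak c$?*

Since both properties pass to subspaces, a counterexample exists if and only if there is one of cardinality exactly $\mathfrak c$.

The natural first approach is to count open sets and diagonalize.

**Proposition 3.1.** If $X\in\Delta$, then $|X|<o(X)^{\omega}$.

*Proof.* An lsc function $g$ is determined by the open sets $\{g\ge n\}$, so there are at most $o(X)^\omega$ lsc functions. If $o(X)^\omega\le|X|$, we can list all of them as $\{g_x:x\in X\}$. Then $f(x)=g_x(x)+1$ has no lsc majorant, because $f\not\le g_x$ at the point $x$. This contradicts Proposition 1.3. $\square$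

This settles many cases. If $X\in\Delta$ is HL with $w(X)\le\mathfrak c$, every open set is a union of countably many basic sets, so $o(X)\le\mathfrak c^\omega=\mathfrak c$ and $|X|<\mathfrak c^\omega=\mathfrak c$. If $X\in\Delta$ is hereditarily separable and $|X|\ge\mathfrak c$, take $Y\subset X$ of size $\mathfrak c$. Every closed subset of $Y$ is the closure in $Y$ of a countable set, so $o(Y)\le\mathfrak c^\omega=\mathfrak c$, and Proposition 3.1 fails for $Y$, a contradiction. The problem comes with a sharper version as a known result: if $X\in\Delta$ and $\mathrm{cf}(o(X))>\omega$, then $|X|<o(X)$. We shall not need it.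

The approach stops when an HL space of size $\mathfrak c$ has weight above $\mathfrak c$. HL gives only $o(X)\le w(X)^\omega$, and once $o(X)>\mathfrak c$ the inequality $|X|<o(X)^\omega$ says nothing about a space of size $\mathfrak c$. So a counterexample must have more than $\mathfrak c$ open sets and still have no uncountable right-separated sequence.

## 4. The answer depends on the model of set theory

ZFC does not decide the question, either for $T_2$ or for $T_3$ spaces. To state this precisely we need one combinatorial principle.

**Definition 4.1.** For a cardinal $\kappa>\omega$, $(*)_\kappa$ says: there are functions $\sigma_j:\kappa\to\kappa$ $(j\in J)$, with $|J|=2^\kappa$, such that $\{x<\kappa:\sigma_j(x)=\sigma_{j'}(x)\}$ is countable for all $j\ne j'$.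

The constant functions never agree, but there are only $\kappa$ of them; the principle asks for $2^\kappa$. As an example, CH implies $(*)_{\omega_1}$. By CH, for each $x<\omega_1$ there is an injection $\pi_x:2^x\to\omega_1$. Put $\sigma_z(x)=\pi_x(z\restriction x)$ for $z\in J=2^{\omega_1}$. If $z\neq z'$ first differ at $\delta$, then $z\restriction x\ne z'\restriction x$ for all $x>\delta$, so $\sigma_z$ and $\sigma_{z'}$ agree only at points $x\le\delta$, which are countably many.

**Theorem A.** Let $\kappa>\omega$ be a cardinal with $\kappa^\omega=\kappa$ and suppose $(*)_\kappa$. Then after adding $\kappa$ Cohen reals, $\mathfrak c=\kappa$ and there is a zero-dimensional $T_2$ HL $\Delta$-space of cardinality $\mathfrak c$. Moreover: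

* (a) CH implies $(*)_{\omega_1}$. So adding $\omega_1$ Cohen reals to any model of CH gives a counterexample, with CH still true.
* (b) Over a model of GCH, a cardinal-preserving forcing yields $(*)_{\omega_2}$ and $\omega_2^\omega=\omega_2$. So a counterexample is consistent with $\mathfrak c=\omega_2$.

**Theorem B.** Let $\kappa>\omega$ be regular, $\kappa^{<\kappa}=\kappa$, $2^\kappa=\kappa^+$. After forcing with
$$P=\{p:\ p\text{ is a partial function from }\kappa^{++}\times\kappa\text{ to }\omega,\ |p|<\kappa\},$$
every $\Delta$-space of cardinality $\ge\kappa$ (any topological space) has a right-separated subspace of type $\kappa$, so it is not HL. Cardinals and $\mathfrak c$ are preserved. In particular: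

* from CH $+\,2^{\omega_1}=\omega_2$ (with $\kappa=\omega_1$) we get CH + "every HL $\Delta$-space is countable";
* for every regular $\kappa>\omega$, starting with GCH and first adding $\kappa$ Cohen reals (so that $\mathfrak c=\kappa=\kappa^{<\kappa}$ and $2^\kappa=\kappa^+$), we get $\mathfrak c=\kappa$ + "every HL $\Delta$-space has cardinality $<\mathfrak c$".

**Theorem C.** $\Diamond^*$ (hence $V=L$) implies that there is a $T_2$ HL $\Delta$-space of cardinality $\omega_1=\mathfrak c$.

Assume only Con(ZFC), which gives Con(ZFC + GCH). Theorems A(a) and B with $\kappa=\omega_1$ show that both answers are consistent with CH. Theorems A(b) and B with $\kappa=\omega_2$ show that both are consistent with $\mathfrak c=\omega_2$. The spaces of Theorem A are $T_3$ and Theorem B assumes no separation axiom, so $T_2$ and $T_3$ are settled together. Theorem C is an additional result, not needed for independence.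

We use these textbook facts. In forcing, $q\le p$ means that $q$ is stronger.

* (F1) $\Delta$-system lemma. Let $\mu$ be an infinite cardinal and $\theta>\mu$ a regular cardinal with $|\alpha|^{<\mu}<\theta$ for all $\alpha<\theta$. If $(F_\xi)_{\xi<\theta}$ are sets of size $<\mu$, there are $I\in[\theta]^\theta$ and a root $R$ with $F_\xi\cap F_\eta=R$ for all distinct $\xi,\eta\in I$. For example, the sets $\{0,\xi+1\}$, $\xi<\omega_1$, form a $\Delta$-system with root $\{0\}$.
* (F2) For regular $\kappa>\omega$: Fodor's lemma (a regressive function on a stationary subset of $\kappa$ is constant on a stationary set), and the fact that if a stationary set is split into fewer than $\kappa$ pieces, one piece is stationary.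
* (F3) $\mathrm{Fn}(I,\mathbb Q)$ is the set of finite partial functions from $I$ to $\mathbb Q$, ordered by extension. It has the countable chain condition (ccc), so it preserves cardinals. Adding $\kappa$ Cohen reals means forcing with $\mathrm{Fn}(I,\mathbb Q)$ for $|I|=\kappa$.
* (F4) Product lemma: $G_1\times G_2$ is generic over $V$ for $P_1\times P_2$ if and only if $G_1$ is $P_1$-generic over $V$ and $G_2$ is $P_2$-generic over $V[G_1]$.
* (F5) Every function in $V[G]$ from $\mu$ to a set of ground-model elements has a name given by one maximal antichain for each argument, with a value attached to each condition in it. Counting these "nice names" bounds cardinal powers in $V[G]$.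

## 5. From a good function to a zero-dimensional topology

We build a counterexample on a set $X$ by deciding which sets to declare open. Making $\{f\ge n\}$ open for every $f:X\to\omega$ makes every subset open, and the space is discrete. So each $f$ must be enlarged to some $g_f\ge f$, chosen so that the sets $\{g_f\ge n\}$ overlap too much for a right-separated sequence to exist. For zero-dimensionality it is not enough that these sets be open. We will obtain $g_f$ as $\psi\circ h'$, where $h':X\to\mathbb Q$ is continuous and $\psi(q_l)=l$ is the lsc function of Section 1. The advantage of $\mathbb Q$ is that near each rational there are rationals of arbitrarily large index, so we can make $\psi\circ h'$ large while moving $h'$ very little.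

**Definition 5.1.** An interval of $\mathbb Q$ is a set $(a,b)\cap\mathbb Q$ with real $a<b$. A trap for a set $J$ consists of an integer $k\ge1$, injective $k$-tuples $\vec j^{\,m}=(j^m_1,\dots,j^m_k)\in J^k$ $(m<\omega)$ with pairwise disjoint ranges, and intervals $B_1,\dots,B_k$ of $\mathbb Q$. A function $h:X\times J\to\mathbb Q$ is good if for each trap, for all but countably many $x\in X$ there is $m<\omega$ with $h(x,j^m_i)\in B_i$ for all $i\le k$.

For example, if $J\supset\omega$, the pairs $(2m,2m+1)$ with $B_1=(0,1)\cap\mathbb Q$ and $B_2=(5,6)\cap\mathbb Q$ form a trap. Goodness then says that for all but countably many $x$ some $m$ has $h(x,2m)\in B_1$ and $h(x,2m+1)\in B_2$. If $X$ is countable, every $h$ is good. If $X$ is uncountable and $J$ infinite, a constant $h$ is not good: take $k=1$ and $B_1$ missing the constant. Shrinking the $B_i$ only strengthens the requirement, so it suffices to check traps whose $B_i$ have rational endpoints.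

**Lemma 5.2.** If $|X|\le\mathfrak c$, $|J|\ge|\omega^X|$ and $h:X\times J\to\mathbb Q$ is good, then $X$ carries a zero-dimensional $T_2$ HL $\Delta$-topology.

*Proof.* **Step 1: the topology.** We push $h$ above all functions and let the result generate the topology. Let $\mathbb Q=\{q_l:l<\omega\}$ be an injective enumeration, $j\mapsto f_j$ a surjection from $J$ onto $\omega^X$, and $e:X\to2^\omega$ an injection. If $h(x,j)=q_l$, let
$$h'(x,j)=q_{l'}\quad\text{for some } l'\ge f_j(x)\text{ with }|q_{l'}-q_l|<2^{-l}. \tag{1}$$
Such $l'$ exists because infinitely many rationals lie within $2^{-l}$ of $q_l$. Write $h'_j=h'(\cdot,j)$, and let $\tau$ be the coarsest topology making $e$ and all $h'_j:X\to\mathbb Q$ continuous. Finite intersections of preimages of clopen sets form a clopen base, because $2^\omega$ and $\mathbb Q$ are zero-dimensional. So $\tau$ is zero-dimensional; it is $T_2$ because $e$ is injective.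

**Step 2: $\tau$ is a $\Delta$-topology.** We verify the criterion of Proposition 1.3. With $\psi(q_l)=l$, the set $\{\psi\circ h'_j\ge n\}=(h_j')^{-1}[\{\psi\ge n\}]$ is $\tau$-open, so $\psi\circ h_j'$ is lsc. By (1), $\psi(h'_j(x))=l'\ge f_j(x)$. Every function $X\to\omega$ is some $f_j$.

**Step 3: $h'$ is still good.** The push in (1) is small except at the first few rationals, and these can be avoided. Given a trap with intervals $B_i$, choose $\varepsilon>0$ and intervals $C_i$ of $\mathbb Q$ whose $\varepsilon$-neighborhoods in $\mathbb Q$ lie in $B_i$. Choose $N$ with $2^{-N}<\varepsilon$, and shrink each $C_i$ to an interval missing the finite set $\{q_l:l<N\}$. Apply goodness of $h$ to the same tuples with the intervals $C_i$: for all but countably many $x$ there is $m$ with $h(x,j^m_i)\in C_i$ for all $i$. Then $h(x,j^m_i)=q_l$ with $l\ge N$, so $|h'(x,j^m_i)-h(x,j^m_i)|<2^{-l}\le 2^{-N}<\varepsilon$, and $h'(x,j^m_i)\in B_i$.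

If discrete $\omega$ replaced $\mathbb Q$ and $h'(\cdot,j)\ge f_j$ replaced (1), this step would fail. For infinitely many $j^m$ with $f_{j^m}\ge1$ everywhere, the trap with $k=1$ and target $\{0\}$ could never be met.

**Step 4: $\tau$ is HL.** A right-separated sequence would yield a trap that contradicts goodness. Suppose $(x_\alpha)_{\alpha<\omega_1}$ is right-separated with basic witnesses
$$V_\alpha=e^{-1}[W_\alpha]\cap\{x:\ h'(x,j)\in B^\alpha_j\text{ for all }j\in F_\alpha\},$$
where $W_\alpha$ comes from a fixed countable base of $2^\omega$ closed under finite intersections, $F_\alpha\subset J$ is finite, and the $B^\alpha_j$ are intervals of $\mathbb Q$ with rational endpoints, nonempty since $x_\alpha\in V_\alpha$. (An intersection of several intervals for the same $j$ is again an interval, so one for each $j$ suffices.) There are countably many choices for $W_\alpha$, for $|F_\alpha|$, and for finite lists of intervals. So after thinning out, using (F1) with $\mu=\omega$ and $\theta=\omega_1$, we may assume: $W_\alpha=W$; $F_\alpha=R\cup E_\alpha$ is a $\Delta$-system with root $R$ and pairwise disjoint $E_\alpha=\{j^\alpha_1,\dots,j^\alpha_k\}$,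 listed injectively; $B^\alpha_r=B_r$ for $r\in R$; and $B^\alpha_{j^\alpha_i}=B_i$ for $i\le k$.

If $k=0$, all $V_\alpha$ coincide. Then for $\alpha<\beta$ we get $x_\beta\in V_\beta=V_\alpha$, a contradiction.

If $k\ge1$, take $\alpha_0<\alpha_1<\cdots$ in the thinned index set. The tuples $(j^{\alpha_m}_1,\dots,j^{\alpha_m}_k)$ and the intervals $B_i$ form a trap. Since $h'$ is good and the $x_\beta$ are distinct, there is an index $\beta>\sup_m\alpha_m$ in the thinned set, and an $m$, with $h'(x_\beta,j^{\alpha_m}_i)\in B_i$ for all $i\le k$. From $x_\beta\in V_\beta$ we get $e(x_\beta)\in W$ and $h'(x_\beta,r)\in B_r$ for $r\in R$. So $x_\beta$ satisfies every requirement of $V_{\alpha_m}$, although $\alpha_m<\beta$. This is a contradiction. $\square$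

## 6. Reading $2^\kappa$ columns from $\kappa\times\kappa$ Cohen rationals

We need a good $h:X\times J\to\mathbb Q$ with $|X|=\mathfrak c$ and $|J|\ge|\omega^X|$. An obvious attempt with $X=\kappa$ and $|J|=2^\kappa$ is to add $h$ generically, by $\mathrm{Fn}(\kappa\times J,\mathbb Q)$. A generic function does meet traps. But the functions $n\mapsto h(n,j)$, $j\in J$, are then distinct, by genericity, and each codes a real. So $\mathfrak c\ge|J|\ge(2^\kappa)^V>\kappa=|X|$, and the space has become too small. We may add only $\kappa$ reals, yet we need $2^\kappa$ columns.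

So let the columns share their entries. Add only $c:\kappa\times\kappa\to\mathbb Q$, and let column $j$ at the point $x$ read the cell $(x,\sigma_j(x))$. Two columns that read the same cell at $x$ are not independent there. A trap involves only countably many $j$, so it is harmless if any two columns collide at only countably many $x$. This is $(*)_\kappa$.

*Proof of the main statement of Theorem A.* **Step 1: cardinal arithmetic.** This step checks the hypotheses of Lemma 5.2 on sizes. Let $G$ be generic over $V$ for $\mathrm{Fn}(\kappa\times\kappa,\mathbb Q)$ and $c=\bigcup G:\kappa\times\kappa\to\mathbb Q$. The forcing is ccc of size $\kappa$, and the $\kappa$ functions $n\mapsto c(\alpha,n)$ $(\alpha<\kappa)$ are distinct, so $\mathfrak c\ge\kappa$. There are $\kappa^\omega=\kappa$ countable antichains, so there are at most $\kappa^\omega=\kappa$ nice names for subsets of $\omega$. Hence $\mathfrak c=\kappa$ in $V[G]$. Likewise a nice name for a function $\kappa\to\omega$ consists of $\kappa$ countable labeled antichains, so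
$$|\omega^\kappa|^{V[G]}\le|((\kappa^\omega)^\kappa)^V|=|(2^\kappa)^V|=|J|.$$
By Lemma 5.2, applied in $V[G]$ with $X=\kappa$, it suffices to show that
$$h(x,j)=c(x,\sigma_j(x))\qquad(x<\kappa,\ j\in J) \tag{2}$$
is good in $V[G]$.

**Step 2: localizing a trap.** We confine the trap to countably much of the generic object. Take a trap in $V[G]$ whose $B_i$ have rational endpoints, so that $B_i\in V$. Fix a name, forced to be a function $\omega\to J^k$, for $\langle\vec j^{\,m}:m<\omega\rangle$, and in $V$ fix for each $m$ a maximal antichain of conditions deciding its $m$th value. These antichains are countable. Let $S\subset\kappa\times\kappa$ be the union of the domains of all conditions in them, and let $J_0\subset J$ consist of all entries of the decided values. Both are countable, all $j^m_i\in J_0$, and the sequence belongs to $V[G\cap\mathrm{Fn}(S,\mathbb Q)]$, since it is computed from the unique element of each antichain that lies in $G$.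

Let $D$ be the set of all $x<\kappa$ such that $\sigma_j(x)=\sigma_{j'}(x)$ for some distinct $j,j'\in J_0$, or $(\{x\}\times\kappa)\cap S\ne\emptyset$. There are countably many pairs from $J_0$, and each contributes a countable set by $(*)_\kappa$; also $S$ is countable. So $D$ is countable.

**Step 3: genericity at $x\notin D$.** We show that every $x\notin D$ meets the trap. Since $\{x\}\times\kappa$ is disjoint from $S$, the product lemma shows that $G\cap\mathrm{Fn}(\{x\}\times\kappa,\mathbb Q)$ is generic over $M=V[G\cap\mathrm{Fn}(S,\mathbb Q)]$. The sequence of tuples $(\sigma_{j^m_i}(x))_{i\le k}$, $m<\omega$, is in $M$. All the $j^m_i$ are distinct elements of $J_0$, and $j\mapsto\sigma_j(x)$ is injective on $J_0$, so these tuples are injective with pairwise disjoint ranges. Let $r\in\mathrm{Fn}(\{x\}\times\kappa,\mathbb Q)$. The finite set $\{y:(x,y)\in\mathrm{dom}\,r\}$ meets only finitely many of the tuples. Choose $m$ whose tuple it does not meet, and extend $r$ to $r'$ with $r'(x,\sigma_{j^m_i}(x))\in B_i$ for all $i\le k$. So the conditions that meet the trap for some $m$ are dense, and this dense set is in $M$. By genericity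 there is $m$ with $h(x,j^m_i)=c(x,\sigma_{j^m_i}(x))\in B_i$ for all $i\le k$. $\square$

*Proof of (a).* Under CH, $\omega_1^\omega=(2^\omega)^\omega=\omega_1$, and $(*)_{\omega_1}$ was verified after Definition 4.1. The main statement with $\kappa=\omega_1$ gives $\mathfrak c=\omega_1$ in the extension. $\square$

## 7. Separating columns at $\omega_2$ by a $\sigma$-closed forcing

Try the tree coding of Section 4 at $\omega_2$. Under GCH, $|2^x|\le\omega_2$ for $x<\omega_2$ and $2^{\omega_2}=\omega_3$, so the same construction gives $s_j:\omega_2\to\omega_2$ $(j<\omega_3)$ with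
$$|\{x:s_j(x)=s_{j'}(x)\}|\le\omega_1\quad\text{for }j\ne j'. \tag{3}$$
The agreement set is contained in $\delta+1$ for some $\delta<\omega_2$, and this may have size $\omega_1$, while $(*)_{\omega_2}$ asks for countable. We repair this by adding a second coordinate $e(x,j)<\omega_1$, generic with countable conditions, which is required to separate $j$ from $j'$ only at those $x$ where $s_j$ and $s_{j'}$ agree.

*Proof of (b).* **Step 1: the forcing.** Here we define the forcing and record its easy properties. Let $Q$ be the set of triples $p=(a_p,b_p,e_p)$ with $a_p\in[\omega_2]^{\le\omega}$, $b_p\in[\omega_3]^{\le\omega}$ and $e_p:a_p\times b_p\to\omega_1$. Put $q\le p$ if $q$ extends $p$ in each coordinate and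
$$\text{for } x\in a_q\setminus a_p\text{ and distinct }j,j'\in b_p\text{ with }s_j(x)=s_{j'}(x):\quad e_q(x,j)\ne e_q(x,j'). \tag{4}$$
This is transitive. If $r\le q\le p$ and $x\in a_r\setminus a_p$, then either $x\in a_q\setminus a_p$, and (4) for $q\le p$ applies (with $e_r$ extending $e_q$), or $x\in a_r\setminus a_q$, and (4) for $r\le q$ applies because $b_p\subset b_q$.

It is $\sigma$-closed. If $p_0\ge p_1\ge\cdots$, take unions in each coordinate to get $q$; the domain is right because $\bigcup_na_{p_n}\times\bigcup_nb_{p_n}=\bigcup_n(a_{p_n}\times b_{p_n})$. If $x\in a_q\setminus a_{p_n}$, then $x\in a_{p_m}$ for some $m>n$, and $p_m\le p_n$ gives (4).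

Any $j<\omega_3$ can be added to $b_p$ with arbitrary values, since (4) concerns only new $x$. Any $x<\omega_2$ can be added to $a_p$ by letting $e(x,\cdot)$ be injective on the countable set $b_p$.

**Step 2: the $\omega_2$-chain condition.** Together with $\sigma$-closure, this will preserve all cardinals. Given $p_\xi$ $(\xi<\omega_2)$, CH lets us apply (F1) with $\mu=\omega_1$, $\theta=\omega_2$ to the $a_{p_\xi}$ and then to the $b_{p_\xi}$. So we may assume that they form $\Delta$-systems with roots $a^*$ and $b^*$. There are at most $\omega_1^\omega=\omega_1$ functions $a^*\times b^*\to\omega_1$, so we may also assume that all $e_{p_\xi}$ agree on $a^*\times b^*$. Let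
$$M=\bigcup\{\{x:s_j(x)=s_{j'}(x)\}:\ j\ne j'\text{ in }b^*\}.$$
By (3), $|M|\le\omega_1$. The sets $a_{p_\xi}\setminus a^*$ are pairwise disjoint, so at most $\omega_1$ of them meet $M$. Choose two of the conditions, $p$ and $r$, with $(a_p\setminus a^*)\cap M=\emptyset=(a_r\setminus a^*)\cap M$.

We build a common extension $q$ with $a_q=a_p\cup a_r$ and $b_q=b_p\cup b_r$. Since $(a_p\times b_p)\cap(a_r\times b_r)=a^*\times b^*$, the union $e_p\cup e_r$ is a function. It is undefined exactly on $(a_p\setminus a^*)\times(b_r\setminus b^*)$ and on $(a_r\setminus a^*)\times(b_p\setminus b^*)$. For $x\in a_p\setminus a^*$ let $e_q(x,\cdot)$ be injective on $b_r\setminus b^*$ with values in $\omega_1$ outside the countable set $e_p(x,\cdot)[b_p]$. Proceed symmetrically for $x\in a_r\setminus a^*$.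

To see $q\le r$, let $x\in a_q\setminus a_r=a_p\setminus a^*$, and let $j\ne j'$ in $b_r$ with $s_j(x)=s_{j'}(x)$. Since $x\notin M$, not both are in $b^*$. If neither is, then $e_q(x,j)\ne e_q(x,j')$ by injectivity on $b_r\setminus b^*$. If exactly one is, its value lies in $e_p(x,\cdot)[b_p]$ and the other value does not. Symmetrically $q\le p$. This is where the restriction to $s_j(x)=s_{j'}(x)$ in (4) is used: for $j,j'\in b^*$ the values $e_p(x,j),e_p(x,j')$ are already fixed and could be equal, and $x\notin M$ says that (4) does not mention this pair.

**Step 3: cardinals and powers in $V^Q$.** We check the cardinal hypotheses for the main statement. By $\sigma$-closure no $\omega$-sequences of ground-model elements are added and $\omega_1$ is preserved; by the $\omega_2$-c.c. all cardinals $\ge\omega_2$ are preserved. Hence CH and $\omega_2^\omega=\omega_2$ hold in $V^Q$, as they do in $V$. Also $|Q|=\omega_3$ and antichains have size at most $\omega_1$, so there are at most $(\omega_3^{\omega_1})^{\omega_2}=\omega_3$ nice names for subsets of $\omega_2$. So $2^{\omega_2}=\omega_3$ in $V^Q$.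

**Step 4: $(*)_{\omega_2}$.** We read off the functions. Let $e$ be the union of the $e_p$ for $p$ in the generic filter. By the density remarks of Step 1, $e:\omega_2\times\omega_3\to\omega_1$ is total. Let $\sigma_j(x)=(s_j(x),e(x,j))\in\omega_2\times\omega_1$, coded as an ordinal below $\omega_2$, for $j<\omega_3$. Given $j\ne j'$, pick $p$ in the generic filter with $j,j'\in b_p$. If $x\notin a_p$, some $q\le p$ in the filter has $x\in a_q$. If $s_j(x)=s_{j'}(x)$, then (4) gives $e(x,j)\ne e(x,j')$. In either case $\sigma_j(x)\ne\sigma_{j'}(x)$. So the agreement set is contained in the countable set $a_p$. As $|\omega_3|=2^{\omega_2}$, $(*)_{\omega_2}$ holds in $V^Q$. Adding $\omega_2$ Cohen reals to $V^Q$, the main statement gives a counterexample with $\mathfrak c=\omega_2$. $\square$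

## 8. Generic functions and right-separated sequences: proof of Theorem B

Now we want a model in which every large $\Delta$-space has a long right-separated sequence. Add generic functions $f_i:\kappa\to\omega$. A $\Delta$-topology on $\kappa$ must provide lsc $g_i\ge f_i$, hence open sets $\{g_i\ge n+1\}$.

One function is not enough. The sets $\{g\ge n\}$ for a single $g$ are countably many, so among $\omega_1$ witnesses taken from them two would be equal, $U_\gamma=U_{\gamma'}$ with $\gamma<\gamma'$, and then $x_{\gamma'}\in U_{\gamma'}=U_\gamma$. So we use many indices $\alpha<\kappa$ and one fixed $n$, and we want points $\zeta$ at which $g_\alpha(\zeta)\le n$ for all earlier relevant $\alpha$, while $f_\beta(\zeta)>n$ for a later relevant $\beta$. The second part is easy by genericity. For the first part a sensible person extends the given condition to bound each $g_\alpha(\zeta)$. The difficulty is that the given condition $p$ already has nonempty parts at many $\alpha$, each part may force $g_\alpha(\zeta)$ to be large, and the bounds need not have a common value $n$. What helps is a bound that holds against every small condition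 below some fixed $t_\alpha$ (Step 4 below). An index at which $p$ does not extend $t_\alpha$ is made irrelevant by extending $p$ so as to contradict $t_\alpha$.

*Proof.* **Step 1: standard properties of $P$.** Let $\lambda=\kappa^{++}$. Since $\kappa$ is regular, the union of a decreasing sequence of fewer than $\kappa$ conditions is a condition, so $P$ is $<\!\kappa$-closed and adds no new sequences of length $<\kappa$ of ground-model elements. $P$ has the $\kappa^+$-c.c.: since $\kappa^{<\kappa}=\kappa$, (F1) with $\mu=\kappa$, $\theta=\kappa^+$ gives, among $\kappa^+$ conditions, $\kappa^+$ whose domains form a $\Delta$-system. There are at most $\omega^{<\kappa}\le\kappa$ possible restrictions to the root, so two of these conditions agree on the root, and their union is a condition. Hence cardinals are preserved and $\kappa$ stays regular. No reals are added because $\kappa>\omega$, so $\mathfrak c$ is unchanged.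

We also check the parenthesis in the last clause of the theorem. Let $\kappa>\omega$ be regular and GCH hold; then $\kappa^{<\kappa}=\kappa$. After adding $\kappa$ Cohen reals (ccc, size $\kappa$), nice names give, for $\omega\le\mu<\kappa$,
$$\kappa^\mu\le((\kappa^\omega)^\mu)^V=\kappa,\qquad 2^\kappa\le((\kappa^\omega)^\kappa)^V=\kappa^+,\qquad \mathfrak c\le(\kappa^\omega)^V=\kappa.$$
Also $\mathfrak c\ge\kappa$ because $\kappa$ distinct reals were added. So $\mathfrak c=\kappa=\kappa^{<\kappa}$ and $2^\kappa=\kappa^+$, and $\kappa$ is still regular. Forcing with $P$ over this model keeps $\mathfrak c=\kappa$, and every HL $\Delta$-space then has size $<\kappa=\mathfrak c$. For the first clause take $\kappa=\omega_1$: CH gives $\omega_1^{<\omega_1}=\omega_1$.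

For $S\subset\lambda$ write $P\restriction S=\{p\in P:\mathrm{dom}\,p\subset S\times\kappa\}$. If $S\cap S'=\emptyset$, then $P\restriction(S\cup S')\cong P\restriction S\times P\restriction S'$ via $p\cup p'\leftrightarrow(p,p')$.

**Step 2: names and supports.** We fix the space and localize the majorants. Let $G$ be $P$-generic over $V$ and $f_i(x)=(\bigcup G)(i,x)$ for $i<\lambda$, $x<\kappa$. A $\Delta$-space of size $\ge\kappa$ in $V[G]$ has a subspace of size $\kappa$, which is again in $\Delta$. So let $\tau\in V[G]$ be a $\Delta$-topology on $\kappa$. By Proposition 1.3 and the maximal principle, there are $p_0\in G$ and names with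
$$p_0\Vdash\dot\tau\in\Delta\ \text{ and }\ \dot g_i:\kappa\to\omega\text{ is }\dot\tau\text{-lsc},\ \dot f_i\le\dot g_i\qquad(i<\lambda).$$
For $i<\lambda$ and $x<\kappa$ let $A_{i,x}$ be a maximal antichain below $p_0$ of conditions deciding $\dot g_i(x)$. For $a\in A_{i,x}$ let $v_{i,x}(a)$ be the decided value. As $|A_{i,x}|\le\kappa$ and conditions have size $<\kappa$, there is $S_i\subset\lambda$ with $|S_i|\le\kappa$, $i\in S_i$, $p_0\in P\restriction S_i$ and $A_{i,x}\subset P\restriction S_i$ for all $x<\kappa$. In $V[G]$, $g_i(x)=v_{i,x}(a)$ for the unique $a\in G\cap A_{i,x}$.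

**Step 3: disjoint supports.** We make the supports disjoint, so that the majorants become mutually independent. Since $(\kappa^+)^\kappa=2^\kappa=\kappa^+<\lambda$, (F1) with $\mu=\kappa^+$, $\theta=\lambda$ gives $I_0\in[\lambda]^\lambda$ such that $\{S_i:i\in I_0\}$ is a $\Delta$-system with root $R$, $|R|\le\kappa$. Dropping the at most $\kappa$ indices in $R$, assume $i\in T_i:=S_i\setminus R$ for $i\in I_0$. The $T_i$ are pairwise disjoint. Since $p_0\in P\restriction S_i$ for all $i\in I_0$, we have $p_0\in P\restriction R$. Let
$$G_R=G\cap P\restriction R,\quad V'=V[G_R],\quad P'=P\restriction(\lambda\setminus R),\quad G'=G\cap P',\quad Q_i=P\restriction T_i .$$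
By the product lemma $G'$ is $P'$-generic over $V'$, and $V[G]=V'[G']$. We need four facts about $V'$.

* In $V'$ still $2^\kappa=\kappa^+$. Indeed $|P\restriction R|\le\kappa^{<\kappa}=\kappa$, so there are at most $2^\kappa=\kappa^+$ antichains and $(\kappa^+)^\kappa=\kappa^+$ nice names for subsets of $\kappa$. Cardinals are preserved.
* In $V'$, $\kappa$ is regular and $|Q_i|\le\kappa$. Since $P\restriction R$ adds no new $<\!\kappa$-sequences, a family in $V'$ of fewer than $\kappa$ pairwise compatible conditions of $P'$ (of $Q_i$) belongs to $V$. Its union is a function of size $<\kappa$, hence in $P'$ (in $Q_i$).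
* Each $\dot g_i$, $i\in I_0$, may be regarded in $V'$ as a $Q_i$-name with $\Vdash_{Q_i}\dot g_i:\kappa\to\omega$. Let $H$ be $Q_i$-generic over $V'$. By the product lemma $\{r\cup q:r\in G_R,\ q\in H\}$ is $P\restriction S_i$-generic over $V$, and it contains $p_0$. Each $A_{i,x}$ is maximal below $p_0$ in $P\restriction S_i$ as well: a condition $r\le p_0$ in $P\restriction S_i$ is compatible with some $a\in A_{i,x}$, and $r\cup a\in P\restriction S_i$. So this filter contains exactly one $a\in A_{i,x}$, and we let the value at $x$ be $v_{i,x}(a)$.
* For $H=G'\cap Q_i$ this yields the function $g_i$ of $V[G]$. Hence, if $q\in G'\cap Q_i$ and $q\Vdash_{Q_i}\dot g_i(\zeta)\le n$ over $V'$, then $g_i(\zeta)\le n$ in $V[G]$.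

**Step 4: a bound against all small conditions.** Work in $V'$ until the end of Step 5. For $i\in I_0$ enumerate $Q_i$ in type $\kappa$, possibly with repetitions, starting with $\emptyset$. Let $Q_{i,\zeta}$ consist of the first $1+\zeta$ terms. Then $Q_i=\bigcup_{\zeta<\kappa}Q_{i,\zeta}$ is an increasing continuous union, $|Q_{i,\zeta}|<\kappa$, and $\emptyset\in Q_{i,0}$.

**Claim 8.1.** For every $i\in I_0$ and $\zeta<\kappa$ there are $t\in Q_{i,\zeta}$ and $n<\omega$ such that
$$\text{every }q\in Q_{i,\zeta}\text{ with }q\le t\text{ has an extension }q''\in Q_i\text{ with }q''\Vdash\dot g_i(\zeta)\le n. \tag{5}$$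

*Proof.* Otherwise, for all $t\in Q_{i,\zeta}$ and $n<\omega$ there is $q\le t$ in $Q_{i,\zeta}$ with no extension in $Q_i$ forcing $\dot g_i(\zeta)\le n$; that is, $q\Vdash\dot g_i(\zeta)>n$. Starting from $\emptyset$, build $q_0\ge q_1\ge\cdots$ in $Q_{i,\zeta}$ with $q_n\Vdash\dot g_i(\zeta)>n$. Since $\kappa>\omega$, $\bigcup_nq_n\in Q_i$. It forces $\dot g_i(\zeta)>n$ for every $n$, although $\dot g_i(\zeta)$ is forced to be in $\omega$. This is a contradiction. $\square$

The union $\bigcup_nq_n$ need not be in $Q_{i,\zeta}$, and this does not matter.

**Step 5: making $t$ and $n$ independent of $\zeta$, and $n$ independent of $i$.** We stabilize the choices in Claim 8.1. Fix $i\in I_0$. For limit $\zeta$, continuity shows that the $t$ of Claim 8.1 lies in $Q_{i,\xi}$ for some $\xi<\zeta$. By Fodor's lemma $\xi$ is constant on a stationary set. There are at most $|Q_{i,\xi}|\cdot\omega<\kappa$ pairs $(t,n)$ with $t\in Q_{i,\xi}$, so by (F2) there are a stationary $\Sigma_i\subset\kappa$, $t_i\in Q_i$ and $n_i<\omega$ such that for all $\zeta\in\Sigma_i$: $t_i\in Q_{i,\zeta}$ and (5) holds with $t=t_i$, $n=n_i$. As $|\mathrm{dom}\,t_i|<\kappa$,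 there is $\mu_i<\kappa$ with $\mathrm{dom}(t_i)\cap(\{i\}\times\kappa)\subset\{i\}\times\mu_i$.

There are at most $2^\kappa=\kappa^+<\lambda=|I_0|$ triples $(\Sigma_i,n_i,\mu_i)$. So there are distinct $i_\alpha\in I_0$ $(\alpha<\kappa)$ with the same triple $(\Sigma,n,\mu)$. From now on write $\alpha$ for $i_\alpha$ in subscripts: $T_\alpha,Q_\alpha,Q_{\alpha,\zeta},t_\alpha,g_\alpha,f_\alpha$.

**Step 6: many points where all earlier relevant majorants are small.** Work in $V[G]=V'[G']$. Let
$$A=\{\alpha<\kappa:\ t_\alpha\in G'\},\qquad Y=\{\zeta\in\Sigma:\ g_\alpha(\zeta)\le n\ \text{ for all }\alpha\in A\cap\zeta\}.$$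

**Claim 8.2.** $Y$ is unbounded in $\kappa$.

*Proof.* Let $p\in P'$ and $\xi<\kappa$. We find an extension of $p$ forcing some $\zeta>\xi$ into $Y$. Put $p_\alpha=p\restriction(T_\alpha\times\kappa)\in Q_\alpha$. As $|p|<\kappa$ and the $T_\alpha$ are disjoint, $p_\alpha=\emptyset$ for all but fewer than $\kappa$ many $\alpha$. Since $\emptyset\in Q_{\alpha,0}$ and $\kappa$ is regular, there is $\eta<\kappa$ with $p_\alpha\in Q_{\alpha,\eta}$ for all $\alpha<\kappa$. Choose $\zeta\in\Sigma$ with $\zeta>\xi,\eta$. For each $\alpha<\zeta$ define $p^*_\alpha\supset p_\alpha$ in $Q_\alpha$ as follows.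

* If $p_\alpha\le t_\alpha$, then $p_\alpha\in Q_{\alpha,\eta}\subset Q_{\alpha,\zeta}$, and (5) gives $p^*_\alpha\le p_\alpha$ with $p^*_\alpha\Vdash\dot g_\alpha(\zeta)\le n$.
* Otherwise some point of $\mathrm{dom}\,t_\alpha$ is either not in $\mathrm{dom}\,p_\alpha$ or is one where $p_\alpha$ disagrees with $t_\alpha$. Let $p^*_\alpha\supset p_\alpha$ disagree with $t_\alpha$ there.

Let $p^*=p\cup\bigcup_{\alpha<\zeta}p^*_\alpha$. The $p^*_\alpha$ live on disjoint sets $T_\alpha\times\kappa$, and on $T_\alpha\times\kappa$ the condition $p$ is $p_\alpha\subset p_\alpha^*$. So this is a union of fewer than $\kappa$ pairwise compatible conditions, chosen in $V'$, and $p^*\in P'$.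

It forces $\zeta\in Y$. Let $p^*\in G'$, $\alpha<\zeta$ and $t_\alpha\in G'$. Then $p^*_\alpha$ and $t_\alpha$ are compatible, so the first case applied at $\alpha$. As $p^*_\alpha\in G'\cap Q_\alpha$, the fourth fact of Step 3 gives $g_\alpha(\zeta)\le n$. By density, $Y$ is unbounded. $\square$

**Step 7: late relevant functions that are large.** This step supplies the open sets.

**Claim 8.3.** For every $\zeta\in[\mu,\kappa)$ and $\xi<\kappa$ there is $\alpha>\xi$ in $A$ with $f_\alpha(\zeta)>n$.

*Proof.* Given $p\in P'$, choose $\alpha>\xi$ with $p_\alpha=\emptyset$. Since $\zeta\ge\mu$, $(i_\alpha,\zeta)\notin\mathrm{dom}\,t_\alpha$. Since $i_\alpha\in T_\alpha$ and $p_\alpha=\emptyset$, neither $(i_\alpha,\zeta)$ nor any point of $\mathrm{dom}\,t_\alpha$ is in $\mathrm{dom}\,p$. So $p\cup t_\alpha\cup\{((i_\alpha,\zeta),n+1)\}$ is a condition in $P'$. It forces $\alpha\in A$ and $f_\alpha(\zeta)=n+1>n$. By density the claim holds. $\square$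

**Step 8: the right-separated sequence.** We alternate the two claims. Choose recursively, for $\gamma<\kappa$, a point $\zeta_\gamma\in Y$ with $\zeta_\gamma\ge\mu$ and $\zeta_\gamma>\sup_{\gamma'<\gamma}\alpha_{\gamma'}$ (Claim 8.2; the supremum is below $\kappa$ by regularity), and then $\alpha_\gamma\in A$ with $\alpha_\gamma\ge\zeta_\gamma$ and $f_{\alpha_\gamma}(\zeta_\gamma)>n$ (Claim 8.3). Let
$$U_\gamma=\{g_{\alpha_\gamma}\ge n+1\}\in\tau .$$
Then $\zeta_\gamma\in U_\gamma$, because $g_{\alpha_\gamma}(\zeta_\gamma)\ge f_{\alpha_\gamma}(\zeta_\gamma)\ge n+1$. If $\gamma<\gamma'$, then $\zeta_\gamma\le\alpha_\gamma<\zeta_{\gamma'}$, so $\alpha_\gamma\in A\cap\zeta_{\gamma'}$. Since $\zeta_{\gamma'}\in Y$, $g_{\alpha_\gamma}(\zeta_{\gamma'})\le n$, i.e. $\zeta_{\gamma'}\notin U_\gamma$. So $(\zeta_\gamma)_{\gamma<\kappa}$ is right-separated of type $\kappa\ge\omega_1$, and by Proposition 2.3, applied to its first $\omega_1$ terms, $\tau$ is not HL. $\square$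

## 9. A $T_2$ example from $\Diamond^*$

**Definition 9.1.** $\Diamond^*$ says: there are countable $\mathcal S_\eta\subset\mathcal P(\eta)$ $(\eta<\omega_1)$ such that for each $Z\subset\omega_1$ there is a club $C\subset\omega_1$ with $Z\cap\eta\in\mathcal S_\eta$ for all $\eta\in C$.

It is a textbook theorem that $V=L$ implies $\Diamond^*$. As a small illustration, $\Diamond^*$ implies CH. If $Z\subset\omega$ and $\eta\ge\omega$ is in the club for $Z$, then $Z=Z\cap\eta\in\mathcal S_\eta$. So all subsets of $\omega$ lie in $\bigcup_{\eta<\omega_1}\mathcal S_\eta$, a set of size at most $\omega_1$.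

In Section 5 the majorants overlapped because of genericity. Here we use instead a function $\varphi(\zeta,f)<\omega$ that, at almost every point $\zeta$, takes different values at different members $f$ of a given countable set. Infinitely many different natural numbers cannot all be below $n$, so some of the $\varphi(\zeta,f)$ are large. The resulting sets $\{g_f\ge n\}$ are open; we do not claim that they are clopen, and the theorem asserts only $T_2$.

*Proof of Theorem C.* **Step 1: guessing functions.** We transfer $\Diamond^*$ from sets to functions. Let $J=\omega^{\omega_1}$, and let $b:\omega_1\times\omega\to\omega_1$ be a bijection. There is a club $D$ of $\eta<\omega_1$ with $b[\eta\times\omega]=\eta$. Let $\mathcal A_\eta$ be the set of $u\in\omega^\eta$ whose graph satisfies $b[u]\in\mathcal S_\eta$; it is countable because $b$ is injective. Given $f\in J$, let $Z=b[f]$ be the image of its graph, and let $C_f$ be the intersection of $D$ with a club for $Z$. For $\eta\in C_f$ we have $Z\cap\eta=b[f]\cap b[\eta\times\omega]=b[f\restriction\eta]$, hence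
$$f\restriction\eta\in\mathcal A_\eta\quad\text{for all }\eta\in C_f. \tag{6}$$
We may assume $\mathcal A_0=\{\emptyset\}$ and $0\in C_f$.

**Step 2: the functions $\varphi$ and $g_f$.** Here we define the majorants. Let $\eta_f(\zeta)=\max(C_f\cap(\zeta+1))$, which exists because $C_f$ is closed and contains $0$. Let $\varepsilon_\zeta$ be an injection of the countable set $\bigcup_{\eta\le\zeta}\{\eta\}\times\mathcal A_\eta$ into $\omega$, and put
$$\varphi(\zeta,f)=\varepsilon_\zeta\bigl(\eta_f(\zeta),\,f\restriction\eta_f(\zeta)\bigr),\qquad g_f(\zeta)=\max\bigl(f(\zeta),\varphi(\zeta,f)\bigr).$$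
This makes sense by (6).

**Claim 9.2.** If $A\subset J$ is countable, then for all but countably many $\zeta<\omega_1$ the map $\varphi(\zeta,\cdot)$ is injective on $A$.

*Proof.* There are countably many pairs of distinct members of $A$, so there is $\rho<\omega_1$ such that distinct members of $A$ differ below $\rho$. Let $\zeta\ge\sup_{f\in A}\min(C_f\setminus\rho)$; this supremum is countable. Then $\eta_f(\zeta)\ge\rho$ for every $f\in A$. If $f,f'\in A$ and $\varphi(\zeta,f)=\varphi(\zeta,f')$, injectivity of $\varepsilon_\zeta$ gives $\eta_f(\zeta)=\eta_{f'}(\zeta)=:\eta\ge\rho$ and $f\restriction\eta=f'\restriction\eta$. So $f=f'$. $\square$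

**Step 3: the topology.** Let $e:\omega_1\to2^\omega$ be an injection, and let $\tau$ be the topology on $\omega_1$ generated by the preimages under $e$ of open sets and by all sets $\{g_f\ge n\}$ $(f\in J,\ n<\omega)$. It is $T_2$ because $e$ is injective. It is a $\Delta$-topology by Proposition 1.3, since each $f:\omega_1\to\omega$ has the lsc majorant $g_f$. By CH, $|\omega_1|=\mathfrak c$.

**Step 4: $\tau$ is HL.** The argument parallels Step 4 of Lemma 5.2, with Claim 9.2 in place of goodness. Suppose $(x_\alpha)_{\alpha<\omega_1}$ is right-separated with basic witnesses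
$$V_\alpha=e^{-1}[W_\alpha]\cap\bigcap_{f\in F_\alpha}\{g_f\ge n^\alpha_f\},$$
where $F_\alpha\subset J$ is finite and $W_\alpha$ is from a countable base of $2^\omega$ closed under finite intersections. (Several conditions on the same $g_f$ reduce to the strongest one.) Thin out so that $W_\alpha=W$, the $F_\alpha=R\cup E_\alpha$ form a $\Delta$-system with root $R$ and pairwise disjoint $E_\alpha$, $|E_\alpha|=k$, $n^\alpha_f=n_f$ for $f\in R$, and $n^\alpha_f\le n$ for all $f\in E_\alpha$, with one fixed $n$.

If $k=0$, all $V_\alpha$ are equal, and $x_\beta\in V_\beta=V_\alpha$ for $\alpha<\beta$, a contradiction.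

If $k\ge1$, take $\alpha_0<\alpha_1<\cdots$ in the thinned index set. Since the $x_\beta$ are distinct, Claim 9.2 gives $\beta>\sup_m\alpha_m$ in the thinned set such that $\varphi(x_\beta,\cdot)$ is injective on the countable set $\bigcup_mE_{\alpha_m}$. Only finitely many $f$ in this union have $\varphi(x_\beta,f)<n$. The $E_{\alpha_m}$ are disjoint, so for some $m$ every $f\in E_{\alpha_m}$ satisfies $\varphi(x_\beta,f)\ge n$, and hence $g_f(x_\beta)\ge n\ge n^{\alpha_m}_f$. From $x_\beta\in V_\beta$ we also have $e(x_\beta)\in W$ and $g_f(x_\beta)\ge n_f$ for $f\in R$. So $x_\beta\in V_{\alpha_m}$ with $\alpha_m<\beta$, a contradiction. $\square$
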